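\title{Harmonic homeomorphisms between negatively curved manifolds need not be diffeomorphisms}

\begin{abstract}
We show that in every dimension $n\ge 3$ there is a harmonic map between closed negatively curved $n$-manifolds that is a homeomorphism but not a diffeomorphism; for surfaces no such map exists. The examples live on any closed hyperbolic manifold of large injectivity radius, and the metrics and the map are real-analytic. The proof has two independent parts. Along a path of real-analytic metrics, the first harmonic map that fails to be a diffeomorphism is still a homeomorphism. And a harmonic map homotopic to the identity can be forced to reverse orientation at a point, by placing a large flat ball in the manifold and twisting the metric around it.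
\end{abstract}

\section{Introduction}\label{sec:intro}

Throughout, manifolds are connected, \emph{closed} means compact without boundary, $n\ge2$, \emph{negatively curved} means that all sectional curvatures are negative, and \emph{hyperbolic} means constant sectional curvature $-1$. The Laplacian is $\Delta=\operatorname{tr}\operatorname{Hess}$.

The energy $E(f)=\frac12\int_N|df|^2$ of a smooth map $f:(N,g)\to(M,h)$ measures how much $f$ stretches on average. The map is \emph{harmonic} if it is a critical point of $E$, that is, if its \emph{tension field} $\tau(f)=\operatorname{tr}_g\nabla df$ vanishes. In local coordinates, with $\Gamma$ the Christoffel symbols of $h$,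
\begin{equation}\label{eq:tension}
\tau(f)^k=\Delta_g f^k+g^{ij}\,\Gamma^k_{ab}(f)\,\partial_if^a\,\partial_jf^b .
\end{equation}
Local isometries are harmonic, and a map between Euclidean domains is harmonic exactly when its components are harmonic functions. We answer the following question, which is taken from \cite{Kasilingam}.

\begin{quote}
\emph{Let $N$ and $M$ be closed negatively curved $n$-manifolds, and let $f:N\to M$ be a homeomorphism that is harmonic. Must $f$ be a diffeomorphism?}
\end{quote}

A smooth homeomorphism is a diffeomorphism exactly when its differential is invertible everywhere, so the question is whether equation \eqref{eq:tension} excludes behavior like that of $x\mapsto x^3$. There are reasons to guess that it does. When the target is negatively curved, a homotopy class containing a diffeomorphism contains exactly one harmonic map (Proposition~\ref{prop:ESH}). This map is the most efficient one in its class; if the class contains an isometry, it is that isometry. In dimension two the answer is yes in a strong form: by the theorem of Schoen--Yau \cite{SchoenYau} and Sampson \cite{Sampson}, a harmonic map of degree $\pm1$ between closed oriented surfaces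 of the same genus $\ge2$, with target of curvature $\le0$, is a diffeomorphism. Nevertheless the answer is no in all higher dimensions.

\begin{theorem}\label{thm:main}
For every $n\ge3$ there is a number $R_n$ such that the following holds. Let $M$ be any closed hyperbolic $n$-manifold with injectivity radius greater than $R_n$. Then the smooth manifold $M$ carries real-analytic metrics $g,h$ of negative sectional curvature, and a harmonic map $f:(M,g)\to(M,h)$, homotopic to the identity, that is a homeomorphism but not a diffeomorphism: $df$ is singular at some point, so $f^{-1}$ is not $C^1$. Moreover $f$ is real-analytic and is a $C^\infty$-limit of harmonic diffeomorphisms.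
\end{theorem}

Such manifolds $M$ exist. There are closed hyperbolic $n$-manifolds in every dimension \cite{Borel}, and their fundamental groups are finitely generated and linear, hence residually finite by Mal'cev's theorem. Given $R$, only finitely many nontrivial conjugacy classes are represented by closed geodesics of length at most $2R$. A normal subgroup of finite index that misses one element of each of these classes misses the classes, so the corresponding cover has no closed geodesic of length at most $2R$, and its injectivity radius exceeds $R$.

\begin{theorem}\label{thm:dim}
Let $n\ge2$. The statement ``every harmonic homeomorphism between closed negatively curved $n$-manifolds is a diffeomorphism'' holds if and only if $n=2$.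
\end{theorem}

\begin{proof}
For $n\ge3$ the statement fails by Theorem~\ref{thm:main}. Let $n=2$ and let $f:N\to M$ be a harmonic homeomorphism. If the surfaces are orientable, they have the same genus, which is at least $2$ by the Gauss--Bonnet theorem, and $f$ has degree $\pm1$; so the theorem of Schoen--Yau and Sampson applies. Otherwise $f$ lifts to a homeomorphism of the orientation covers that is harmonic for the lifted metrics. The lift is a diffeomorphism, so $df$ is invertible everywhere.
\end{proof}

The map in Theorem~\ref{thm:main} is not written down. It is caught at the moment when a path of harmonic maps ceases to consist of diffeomorphisms.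

\begin{theorem}\label{thm:first}
Let $N,M$ be closed real-analytic $n$-manifolds and let $g_t,h_t$ $(t\in[0,1])$ be $C^\infty$-continuous paths of real-analytic metrics on $N$ and $M$, with $h_t$ of negative sectional curvature. Fix a homotopy class of maps $N\to M$ containing a diffeomorphism, and let $f_t:(N,g_t)\to(M,h_t)$ be its unique harmonic representative. If $f_0$ is a diffeomorphism and $f_1$ is not, then for
\[ t_*=\min\{t: f_t\text{ is not a diffeomorphism}\} \]
the map $f_{t_*}$ is a homeomorphism and not a diffeomorphism.
\end{theorem}

To apply Theorem~\ref{thm:first} one needs a path whose end $f_1$ is not a diffeomorphism. The construction of such a path takes up most of the paper, and it gives a little more.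

\begin{theorem}\label{thm:noninj}
For $M$ as in Theorem~\ref{thm:main} there are also real-analytic negatively curved metrics on $M$ for which the harmonic map homotopic to the identity is not injective.
\end{theorem}

Section~\ref{sec:model} shows the phenomenon in flat $\mathbb R^3$ and explains the plan. Section~\ref{sec:facts} recalls the facts about harmonic maps that we use, Section~\ref{sec:first} proves Theorem~\ref{thm:first}, and Sections~\ref{sec:twist}--\ref{sec:end} prove Theorems~\ref{thm:main} and~\ref{thm:noninj}.

\section{The flat model}\label{sec:model}

The difference between dimension two and higher dimensions is visible in Euclidean space. Let $\Phi$ be a harmonic homeomorphism between open subsets of $\mathbb R^n$ and suppose that $D\Phi(p)$ is singular. Choose a unit vector $a$ orthogonal to the image of $D\Phi(p)$. Then $u=\langle a,\Phi-\Phi(p)\rangle$ is a harmonic function with a critical point at $p$, and $\Phi$ carries its zero set homeomorphically onto a piece of a hyperplane. For $n=2$ this is impossible: near $p$ we have $u=\operatorname{Re}\zeta^k$ for a holomorphic coordinate $\zeta$ centered at $p$ and some $k\ge2$, so $2k\ge4$ arcs of the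 zero set issue from $p$, whereas two arcs of a line issue from $\Phi(p)$. For $n=3$ there is no such obstruction.

\begin{example}\label{ex:flat}
For $t\in\mathbb R$ define $\Phi_t:\mathbb R^3\to\mathbb R^3$ by
\[ \Phi_t(x,y,z)=\big(x^3-3xz^2+yz+(1-t)x,\ \ y-3xz,\ \ z\big). \]
The components are harmonic, since $\Delta(x^3-3xz^2)=6x-6x=0$, and $\det D\Phi_t=3x^2+1-t$. The equation $\Phi_t(x,y,z)=(u,v,w)$ is equivalent to
\[ z=w,\qquad y=v+3xw,\qquad x^3+(1-t)x=u-vw . \]
So $\Phi_t$ is a diffeomorphism for $t<1$. The map $\Phi_1$ is a homeomorphism whose differential is singular along the plane $x=0$. For $t>1$ we have $\det D\Phi_t(0)<0$, and the origin has three preimages. Taking the product with the identity of $\mathbb R^{n-3}$ gives the same picture in every dimension $n\ge3$.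
\end{example}

We reproduce this picture on a closed manifold, where harmonic maps have no formulas. Two features of the example survive.

First, the map at the critical time is a homeomorphism. Theorem~\ref{thm:first} obtains this without inverting anything: a fiber of a uniform limit of diffeomorphisms has arbitrarily small neighborhoods that are cells, a fiber of an analytic map carries a top-dimensional cycle modulo $2$, and only a point has both properties.

Second, past the critical time the Jacobian is negative at one point. This certificate of failure is stable under small $C^1$ perturbations, so it can be transplanted. We give a hyperbolic manifold $M$ a metric $h$ that is flat on a ball of large radius $L$, the \emph{core}. We look for a second metric $g$ and an explicit map $F:(M,g)\to(M,h)$ that is harmonic on the core, has negative Jacobian at the center, and is an isometry far from the core. For $F$ to continue over the rest of $M$, its values on the boundary of the core should be given by a diffeomorphism $\psi$ of the sphere isotopic to the identity; this is why Example~\ref{ex:flat} itself is not used, and Section~\ref{sec:twist} supplies $\psi$. The metric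 $g$ absorbs the isotopy in a collar of the core (Section~\ref{sec:metrics}). The maximum principle shows that the true harmonic map $f$ stays within a distance $D$ of $F$ that does not depend on $L$. At scale $L$ the error $D/L$ is small, and $f$ inherits the sign of the Jacobian (Section~\ref{sec:distance}). Finally the metrics are perturbed to be negatively curved and analytic (Section~\ref{sec:end}).

\section{Harmonic maps into nonpositively curved manifolds}\label{sec:facts}

Our curvature convention is $\mathcal R(Y,Z)W=\nabla_Y\nabla_ZW-\nabla_Z\nabla_YW-\nabla_{[Y,Z]}W$, so that $\langle\mathcal R(Y,Z)Z,Y\rangle$ is the sectional curvature for orthonormal $Y,Z$.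

\begin{proposition}[Eells--Sampson, Hartman]\label{prop:ESH}
Let $N,M$ be closed Riemannian manifolds. If $M$ is negatively curved, then every homotopy class of maps $N\to M$ contains a harmonic map, and it is unique unless its image is a point or a closed geodesic. If $M$ has curvature $\le0$, then every harmonic map minimizes the energy in its homotopy class.
\end{proposition}

A map homotopic to a diffeomorphism has degree $1$ modulo $2$ and is therefore onto. Since $n\ge2$, its image is not a point or a geodesic, so in such a class the harmonic map into a negatively curved target is unique.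

\begin{proposition}[Compactness]\label{prop:compact}
Let $N,M$ be closed manifolds, let $g_i\to g$ and $h_i\to h$ be metrics on $N$ and $M$ converging in $C^\infty$, with $h_i$ of curvature $\le0$, and let $f_i:(N,g_i)\to(M,h_i)$ be harmonic maps in a fixed homotopy class. Then a subsequence converges in $C^\infty$ to a harmonic map $(N,g)\to(M,h)$ in that class. If this harmonic map is unique, the whole sequence converges.
\end{proposition}

\begin{proof}
Comparing with a fixed smooth map in the class gives $E(f_i)\le C$ by Proposition~\ref{prop:ESH}. In the Bochner formula
\[ \tfrac12\Delta|df|^2=|\nabla df|^2+\sum_a\langle df(\operatorname{Ric}e_a),df(e_a)\rangle-\sum_{a,b}\langle\mathcal R(df e_a,df e_b)df e_b,df e_a\rangle \]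
the last sum is $\le0$, so $\frac12\Delta|df_i|^2\ge-C|df_i|^2$. Moser iteration bounds the supremum of such a subsolution by a constant times its integral, and the constant is uniform because $g_i\to g$. Hence $\sup|df_i|\le C$, and a subsequence converges uniformly. In fixed charts, \eqref{eq:tension} bounds $\Delta_{g_i}f_i^k$ in $L^\infty$; this gives $C^{1,\alpha}$ bounds, and Schauder estimates then bound all derivatives inductively. By the Arzel\`a--Ascoli theorem a subsequence converges in $C^\infty$. The equation passes to the limit, and the limit lies in the class because uniformly close maps are homotopic along short geodesics. If the limit is unique, every subsequence has a further subsequence converging to it.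
\end{proof}

\begin{proposition}[Morrey \cite{Morrey}]\label{prop:analytic}
Harmonic maps between real-analytic Riemannian manifolds are real-analytic.
\end{proposition}

A \emph{Hadamard manifold} is a complete simply connected manifold of curvature $\le0$. Any two of its points are joined by a unique geodesic, which is minimizing, metric balls are convex, and the distance $d$ is smooth off the diagonal. The distance between two harmonic maps into such a manifold is subharmonic where it is positive. We need to know what is lost when one map is not harmonic and what is gained from negative curvature.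

\begin{lemma}\label{lem:dist}
Let $X$ be a Hadamard $n$-manifold, let $F,f$ be smooth maps from a Riemannian $n$-manifold to $X$ with $f$ harmonic, and put $\rho=d(F,f)$. Let $x$ be a point with $\rho(x)>0$.
\begin{enumerate}
\item[(a)] $\Delta\rho(x)\ge-|\tau(F)(x)|$.
\item[(b)] Suppose that $\tau(F)(x)=0$, that $dF_x$ is a linear isometry, that $\rho(x)\ge1$, and that the curvature of $X$ is $\le-\frac14$ along the first unit-length piece of the geodesic from $F(x)$ to $f(x)$. Then $\Delta\rho(x)\ge\kappa:=\frac{n-1}2\tanh\frac12$.
\end{enumerate}
\end{lemma}

\begin{proof}
The chain rule for the composition of $(F,f)$ with $d$ gives, for an orthonormal basis $e_i$ at $x$,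
\[ \Delta\rho=\sum_i\operatorname{Hess}d\big((dFe_i,dfe_i),(dFe_i,dfe_i)\big)+\langle\nabla_1d,\tau(F)\rangle+\langle\nabla_2d,\tau(f)\rangle , \]
where $\nabla_1d$ and $\nabla_2d$ are the gradients in the two variables, both unit vectors. Let $\gamma:[0,\rho(x)]\to X$ be the unit-speed geodesic from $F(x)$ to $f(x)$. For tangent vectors $\xi,\eta$ at its ends, the second variation formula for length gives
\[ \operatorname{Hess}d\big((\xi,\eta),(\xi,\eta)\big)=\int_0^{\rho(x)}\big(|Y'|^2-\langle\mathcal R(Y,\gamma')\gamma',Y\rangle\big)\,dt , \]
where $Y$ is the Jacobi field whose end values are the components $\xi^\perp,\eta^\perp$ normal to $\gamma$. The integrand is nonnegative, which proves (a). In case (b), the Lipschitz function $j=|Y|$ satisfies $|j'|\le|Y'|$ almost everywhere, so the integral is at least $\int_0^1(j'^2+\frac14j^2)$. The function $\mu(t)=\frac12\tanh\frac{1-t}2$ satisfies $\mu'=\mu^2-\frac14$ and $\mu(1)=0$. Integrating the term $2\mu jj'$ by parts gives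
\[ 0\le\int_0^1(j'+\mu j)^2=\int_0^1\big(j'^2+\tfrac14j^2\big)-\mu(0)\,j(0)^2 . \]
So the Hessian is at least $\frac12\tanh\frac12\,|\xi^\perp|^2$. Since $dFe_i$ is an orthonormal basis, $\sum_i|(dFe_i)^\perp|^2=n-1$.
\end{proof}

To apply the lemma to self-maps of a closed manifold we pass to the universal cover, and the lifts must be chosen coherently.

\begin{lemma}\label{lem:lift}
Let $M$ be a closed hyperbolic manifold with universal cover $\tilde M$. Every continuous map $f:M\to M$ homotopic to the identity has exactly one lift $\tilde f:\tilde M\to\tilde M$ that commutes with all deck transformations. It is the end of the lift, starting at the identity, of any homotopy from $\mathrm{id}$ to $f$. If $f_j\to f$ in $C^\infty$, then $\tilde f_j\to\tilde f$ in $C^\infty$ on compact sets.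
\end{lemma}

\begin{proof}
Let $\tilde f^{\,\theta}$ be the lifted homotopy. For a deck transformation $\alpha$, the homotopy $\alpha^{-1}\tilde f^{\,\theta}\alpha$ lifts the same homotopy and has the same start, so it equals $\tilde f^{\,\theta}$. Any other lift of $f$ is $\gamma\tilde f$ with $\gamma$ a deck transformation, and it commutes with the deck group only if $\gamma$ is central. A nontrivial $\gamma$ translates a unique geodesic line in $\tilde M$. If $\gamma$ were central, the whole group would preserve this line, and the distance to it would descend to an unbounded continuous function on $M$. So the center is trivial. For the last claim, follow a homotopy from $\mathrm{id}$ to $f$ by the homotopy from $f$ to $f_j$ along short geodesics. Lifting shows $d(\tilde f_j,\tilde f)=d(f_j,f)\to0$ uniformly, and locally the covering projection identifies $\tilde f_j,\tilde f$ with $f_j,f$.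
\end{proof}

We call $\tilde f$ \emph{the} lift of $f$.

\section{The first map that is not a diffeomorphism}\label{sec:first}

A subset $K$ of a real-analytic manifold is \emph{real-analytic} if near every point of the manifold it is the common zero set of finitely many real-analytic functions. We use two theorems. A compact real-analytic set is homeomorphic to a finite simplicial complex (\L ojasiewicz \cite{Lojasiewicz}), and the link of each of its points has even Euler characteristic (Sullivan \cite{Sullivan}). Here the link of $x$ is the boundary of a small conical neighborhood of $x$ in the complex; its reduced homology is $H_{*+1}(K,K\setminus\{x\})$, so its Euler characteristic does not depend on the triangulation. For a graph, Sullivan's condition says that every vertex has even valence: a figure eight passes, a closed arc does not. In general it says that $K$ has no boundary modulo $2$.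

\begin{lemma}\label{lem:cycle}
Let $K$ be a nonempty compact real-analytic set, triangulated as a complex of dimension $d$. Then $H_d(K;\mathbb Z/2)\ne0$.
\end{lemma}

\begin{proof}
For $d=0$ this holds because $K$ is nonempty. Let $d\ge1$, and let $x$ be an interior point of a $(d-1)$-simplex that is a face of exactly $m$ simplices of dimension $d$. The link of $x$ is the join of $S^{d-2}$ with $m$ points, that is, the $(d-1)$-fold suspension of $m$ points. Since $\chi(\Sigma Y)=2-\chi(Y)$, its Euler characteristic is congruent to $m$ modulo $2$, so $m$ is even. Hence the sum of all $d$-simplices is a nonzero cycle modulo $2$, and it is not a boundary because there are no $(d+1)$-simplices.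
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:first}]
By Proposition~\ref{prop:compact} and uniqueness, $t\mapsto f_t$ is continuous into $C^\infty$. The map $f_t$ is a diffeomorphism if and only if $df_t$ is invertible everywhere. Indeed, a local diffeomorphism between closed manifolds is a covering, and a covering homotopic to a diffeomorphism induces an isomorphism of fundamental groups, so it has one sheet. Invertibility of $df_t$ on the compact manifold $N$ is an open condition in $t$. Therefore $t_*$ exists, $t_*>0$, the map $f=f_{t_*}$ has singular differential somewhere, and $f$ is the $C^\infty$-limit of the diffeomorphisms $f_t$ as $t\uparrow t_*$. The map $f$ is onto, and it is real-analytic by Proposition~\ref{prop:analytic}. It remains to show that every fiber $K=f^{-1}(q)$ is a single point, for then $f$ is a continuous bijection of compact Hausdorff spaces.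

The fiber $K$ is a nonempty compact real-analytic set. Being homeomorphic to a finite complex, it is locally contractible, and a compact locally contractible subset of a Euclidean space is a retract of an open neighborhood. Embedding $N$ in a Euclidean space, we obtain an open set $U\subset N$ containing $K$ and a retraction $\pi:U\to K$.

We now squeeze a cell between $K$ and $U$. Use balls and distances of $h_{t_*}$. The compact set $f(N\setminus U)$ does not contain $q$, so there is $\delta>0$ with $f^{-1}(B_{3\delta}(q))\subset U$ and with $2\delta$ less than the injectivity radius. Choose $t<t_*$ with $\sup d(f_t,f)<\delta$ and put $V=f_t^{-1}(B_{2\delta}(q))$. If $x\in K$, then $d(f_t(x),q)<\delta$, so $x\in V$. If $x\in V$, then $d(f(x),q)<3\delta$, so $x\in U$. Thus $K\subset V\subset U$, and $V$ is diffeomorphic to $\mathbb R^n$ because $f_t$ is a diffeomorphism.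

The identity of $K$ is the composition of the inclusion $K\to V$ with $\pi|_V$. It factors through a contractible space, so $K$ has the homology of a point. By Lemma~\ref{lem:cycle}, $K$ has dimension $0$; it is a finite set with $H_0(K;\mathbb Z/2)=\mathbb Z/2$, hence one point.
\end{proof}

\begin{remark}\label{rem:hyp}
Harmonicity and the negative curvature of $h_t$ were used only to make $f_t$ well defined, continuous in $t$, and analytic; no curvature condition on $g_t$ was used. Analyticity is what excludes large fibers. On the circle $\mathbb R/\mathbb Z$, let $b\le1$ be a smooth function with mean zero that equals $1$ on an arc. The maps $x\mapsto x-t\int_0^xb$ are diffeomorphisms for $0\le t<1$, and their smooth limit at $t=1$ collapses the arc.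
\end{remark}

\section{A twist of the sphere}\label{sec:twist}

From now on $n\ge3$. Let $\mathbb S$ be the unit sphere in $\mathbb R^n$, with round metric $\sigma$ and volume $|\mathbb S|$. If $H$ is the componentwise harmonic extension of $\psi:\mathbb S\to\mathbb R^n$ to the unit ball, then differentiating the Poisson kernel $(1-|z|^2)/(|\mathbb S|\,|z-y|^n)$ at $z=0$ gives
\begin{equation}\label{eq:poisson}
DH(0)=\frac n{|\mathbb S|}\int_{\mathbb S}\psi(y)\,y^T\,d\sigma(y).
\end{equation}
We want $\det DH(0)<0$ for a diffeomorphism $\psi$ isotopic to the identity. A reflection has the right sign but the wrong degree. However, \eqref{eq:poisson} is continuous in the $L^1$ norm, which does not see the degree: $\psi$ may imitate a reflection on most of the sphere and pay its topological debt on a set of small measure.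

\begin{lemma}\label{lem:twist}
There is a smooth isotopy $\psi_\theta$ $(\theta\in[0,1])$ of $\mathbb S$ through diffeomorphisms, with $\psi_0=\mathrm{id}$, such that $\psi=\psi_1$ satisfies $\det\int_{\mathbb S}\psi(y)y^T\,d\sigma<0$.
\end{lemma}

For $n=3$ the recipe is this: crush almost all of each of the eight octants of $S^2$ into a small disk around its center, and then move each center to its mirror image, steering the eight disks around one another.

\begin{proof}
For $\epsilon\in\{\pm1\}^n$ let $O_\epsilon=\{y\in\mathbb S:\epsilon_iy_i>0\text{ for all }i\}$ and $p_\epsilon=\epsilon/\sqrt n$. The sets $O_\epsilon$ are disjoint and cover $\mathbb S$ up to a null set. Let $\iota$ be the reflection $y_1\mapsto-y_1$, and let $\psi_\infty$ be the step function equal to $\iota p_\epsilon$ on $O_\epsilon$. Symmetry under permutations and sign changes of the coordinates gives $\int_{O_\epsilon}y\,d\sigma=c\,p_\epsilon$ with one constant $c>0$, and $\sum_\epsilon\epsilon\epsilon^T=2^nI$. Hence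
\[ \int_{\mathbb S}\psi_\infty(y)y^T\,d\sigma=c\,\iota\sum_\epsilon p_\epsilon p_\epsilon^T=\frac{2^nc}{n}\,\iota , \]
which has negative determinant. It suffices to find, for each $\delta>0$, an isotopy with $\|\psi_1-\psi_\infty\|_{L^1}\le\delta|\mathbb S|+2\delta$.

\emph{Moving the centers.} There is an isotopy $\beta_\theta$ from the identity with $\beta_1(p_\epsilon)=\iota p_\epsilon$ for all $\epsilon$. Since $\dim\mathbb S\ge2$, the complement of a finite set in $\mathbb S$ is connected. So one point can be moved to any unoccupied position along an embedded arc that misses the other points, by the flow of a vector field supported near the arc. Move the points one at a time to auxiliary positions distinct from all $p_\epsilon$, and then one at a time to their destinations; reparametrize the flows to be stationary near their ends and concatenate them. Choose neighborhoods $W_\epsilon$ of $p_\epsilon$ with $|\beta_1-\iota p_\epsilon|<\delta$ on $W_\epsilon$.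

\emph{Crushing the orthants.} The projection $x\mapsto x/|x|$ identifies the open simplex $\Delta_\epsilon=\{x:\epsilon_ix_i>0,\ \sum\epsilon_ix_i=1\}$ with $O_\epsilon$, and its barycenter $b_\epsilon$ with $p_\epsilon$. Let $K_\epsilon=b_\epsilon+\nu(\overline{\Delta}_\epsilon-b_\epsilon)$, with $\nu<1$ so close to $1$ that the complement of $\bigcup K_\epsilon$ in $\mathbb S$ has measure less than $\delta$. Multiply the vector field $b_\epsilon-x$ by a cutoff function that has compact support in $\Delta_\epsilon$ and equals $1$ on $K_\epsilon$. Its flow preserves $K_\epsilon$ and contracts it toward $b_\epsilon$ at an exponential rate. Running these flows simultaneously for a long enough time gives an isotopy $\alpha_\theta$ from the identity with $\alpha_1(K_\epsilon)\subset W_\epsilon$.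

Put $\psi_\theta=\beta_\theta\circ\alpha_\theta$. Then $|\psi_1-\psi_\infty|<\delta$ on $\bigcup K_\epsilon$ and $|\psi_1-\psi_\infty|\le2$ elsewhere.
\end{proof}

\begin{remark}\label{rem:circle}
Moving the centers is where $n\ge3$ is needed, and the lemma is false on the circle. Let $\psi$ be a homeomorphism of $S^1$, let $a$ be a unit vector, and put $u=\langle a,\psi\rangle$. As $c$ runs through $(-1,1)$, the length of the arc $\{u>c\}$ decreases continuously from $2\pi$ to $0$. Choose $c$ for which the arc is a half circle, with midpoint $b$. Then $(u-c)\langle b,y\rangle>0$ except at two points, and $\int\langle b,y\rangle=0$, so $a^T\big(\int\psi y^T\big)b>0$. Thus $\int\psi y^T$ is always invertible, and its determinant stays positive along an isotopy from the identity.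
\end{remark}

Fix the isotopy of Lemma~\ref{lem:twist}, and let $H:\overline{B^n}\to\overline{B^n}$ be the harmonic extension of $\psi$, which is smooth up to the boundary. By \eqref{eq:poisson},
\begin{equation}\label{eq:neg}
\det DH(0)<0 .
\end{equation}
The function $|H|^2$ is subharmonic, with $\Delta|H|^2=2|DH|^2$, and it is not constant because $DH(0)\ne0$. By the strong maximum principle $|H|<1$ in the open ball. Fix $\eta>0$ with $|H(z)|\le1-\eta$ for $|z|\le\frac12$.

\section{Metrics with a flat core}\label{sec:metrics}

\subsection{Curvature of sliced metrics}
All metrics below have the form $ds^2+\gamma_s$, with $\gamma_s$ a family of metrics on a slice. Let $A=\frac12\gamma_s^{-1}\partial_s\gamma_s$ be the shape operator, $AY=\nabla_Y\partial_s$, and let $A'$ be the $s$-derivative of its matrix in coordinates on the slice. Then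
\begin{equation}\label{eq:laps}
\Delta s=\operatorname{tr}A .
\end{equation}
For a coordinate field $Y$ on the slice, $\nabla_{\partial_s}\partial_s=0$ and $\nabla_{\partial_s}Y=AY$ give the Riccati equation $\mathcal R(Y,\partial_s)\partial_s=-\nabla_{\partial_s}(AY)=-(A'+A^2)Y$. Every tangent $2$-plane is spanned by orthonormal vectors $Y$ and $\cos\alpha\,\partial_s+\sin\alpha\,Z$ with $Y,Z$ orthonormal and tangent to the slice. If $A$ is parallel along the slices, the Codazzi equation gives $\langle\mathcal R(Y,Z)\partial_s,Y\rangle=0$, and with the Gauss equation the curvature of the plane is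
\begin{equation}\label{eq:sec}
-\cos^2\!\alpha\,\langle(A'+A^2)Y,Y\rangle+\sin^2\!\alpha\,\big(K_\gamma(Y,Z)-\langle AY,Y\rangle\langle AZ,Z\rangle+\langle AY,Z\rangle^2\big),
\end{equation}
where $K_\gamma$ is the curvature of the slice. For $dr^2+\varphi(r)^2\sigma$ we have $A=(\varphi'/\varphi)I$, so every sectional curvature is a convex combination of
\begin{equation}\label{eq:warp}
-\frac{\varphi''}{\varphi}\qquad\text{and}\qquad\frac{1-\varphi'^2}{\varphi^2}.
\end{equation}

\subsection{The profile}
By \eqref{eq:warp}, a profile $\varphi$ with $\varphi=r$ for $r\le L$ and $\varphi''>0$ for $r>L$ gives a metric that is flat on the ball of radius $L$ and negatively curved outside. Profiles are assembled with the following lemma, whose hypotheses say that the tangent line at each end passes below the other end.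

\begin{lemma}\label{lem:convex}
Let $x_0<x_1$ and $\ell=x_1-x_0$. Let $u_0,u_1$ be smooth near $x_0,x_1$, with $u_0''>0$ just to the right of $x_0$ and $u_1''>0$ at and just to the left of $x_1$. If
\[ u_0(x_0)+u_0'(x_0)\ell<u_1(x_1)\qquad\text{and}\qquad u_1(x_1)-u_1'(x_1)\ell<u_0(x_0), \]
then there is a smooth $u$ on $[x_0,x_1]$, equal to $u_i$ near $x_i$, with $u''>0$ on $(x_0,x_1)$.
\end{lemma}

\begin{proof}
We construct $q=u''$ and put $u(x)=u_0(x_0)+u_0'(x_0)(x-x_0)+\int_{x_0}^x(x-y)q(y)\,dy$. It suffices that $q$ be smooth, positive on $(x_0,x_1)$, equal to $u_i''$ near $x_i$, and that $u$ and $u'$ have the right values at $x_1$. With $I_1(q)=\int q$ and $I_2(q)=\int\frac{x_1-x}\ell q\,dx$, the last condition reads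
\[ I_1(q)=m:=u_1'(x_1)-u_0'(x_0),\qquad I_2(q)=m':=\tfrac1\ell\big(u_1(x_1)-u_0(x_0)-u_0'(x_0)\ell\big). \]
The two hypotheses say $0<m'<m$. For small $\epsilon>0$ let $\xi_0,\xi_1$ be smooth cutoffs with values in $[0,1]$, with $\xi_i=1$ near $x_i$ and support within $\epsilon$ of $x_i$. The function $q_\epsilon=\xi_0u_0''+\xi_1u_1''+\epsilon(1-\xi_0)(1-\xi_1)$ is positive on $(x_0,x_1)$, has the right germs, and $\delta_i=I_i(q_\epsilon)=O(\epsilon)$. Fix smooth nonnegative bumps $\omega_0,\omega_1$ of integral $1$ with compact support in $(x_0,x_1)$, so close to $x_0$ and $x_1$ respectively that $I_2(\omega_1)<m'/m<I_2(\omega_0)$. For small $\epsilon$ the number $(m'-\delta_2)/(m-\delta_1)$ lies strictly between $I_2(\omega_1)$ and $I_2(\omega_0)$. So there are $c_0,c_1>0$ with $c_0+c_1=m-\delta_1$ and $c_0I_2(\omega_0)+c_1I_2(\omega_1)=m'-\delta_2$, and $q=q_\epsilon+c_0\omega_0+c_1\omega_1$ works.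
\end{proof}

We need curvature close to $-1$ at a distance from the core that does not depend on $L$. So $\varphi'/\varphi$ must rise from $1/L$ to about $1$ within unit distance, and we take $\varphi$ to be about $L$ times a fixed function of $s=r-L$. Apply Lemma~\ref{lem:convex} on $[0,1]$ to $u_1(s)=2e^{s-1}$ and to $u_0$ given by $1$ for $s\le0$ and $1+e^{-1/s}$ for $s>0$. Here $u_0''=e^{-1/s}(s^{-4}-2s^{-3})>0$ on $(0,\frac12)$, and the hypotheses read $1<2$ and $0<1$. This gives a smooth function $a:\mathbb R\to\mathbb R$, fixed from now on, with
\[ a=1\ \ (s\le0),\qquad a''>0\ \ (s>0),\qquad a=2e^{s-1}\ \ (s\ge1). \]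
Fix also a smooth step $\lambda:\mathbb R\to[0,1]$, equal to $0$ on $(-\infty,0]$ and to $1$ on $[1,\infty)$.

The construction has four parameters, which will be chosen in this order: $s_1\ge3$, $s_2\ge s_1+1$, $L\ge1$, and $R$. Put $s=r-L$ and $r_0=L+s_2+1$. Let $\varphi:[0,R+1]\to\mathbb R$ be smooth with
\[ \varphi=La(s)+s\ \ (r\le r_0),\qquad \varphi=\sinh r\ \ (r\ge R),\qquad\varphi''>0\ \ (r>L). \]
Note that $\varphi=r$ for $r\le L$, and $\varphi'>1$ for $r>L$. By Lemma~\ref{lem:convex} on $[r_0,R]$, such a $\varphi$ exists when $R\ge r_0+1$ is large in terms of $L$ and $s_2$: the inequality $\varphi(r_0)+\varphi'(r_0)(R-r_0)<\sinh R$ holds for large $R$, and $\sinh R-(R-r_0)\cosh R<0<\varphi(r_0)$.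

\subsection{The family of metrics}
Let $M$ be a closed hyperbolic $n$-manifold of injectivity radius greater than $R+1$, and let $B\subset M$ be a closed ball of radius $R+1$ with center $0$ and polar coordinates $(r,y)$. We write $\{s\ge c\}$ for the complement in $M$ of the ball $\{s<c\}$, and likewise for $\{s>c\}$. Let $h=dr^2+\varphi^2\sigma$ on $B$, and let $h$ be the hyperbolic metric outside $B$. By \eqref{eq:warp}, $h$ is flat on the \emph{core} $C=\{r\le L\}$, which the coordinates $x=ry$ identify isometrically with a Euclidean ball, and $h$ is negatively curved off $C$. So $(\tilde M,\tilde h)$ is a Hadamard manifold. Radial rays are geodesics of $h$; hence on a lifted copy of $B$ the function $r$ is the $\tilde h$-distance to the center $\tilde0$, and the lifted core $\tilde C$ is the closed metric ball of radius $L$.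

The domain metric should make $(r,y)\mapsto(r,\psi(y))$ an isometry onto $h$ far from the core and should equal $h$ near the core. We switch the isotopy on slowly over $2\le s\le s_1$ by changing the metric of the slices, and we switch it off near $\partial B$ by a diffeomorphism, which costs no curvature. Put
\[ \chi(r)=\lambda\Big(\frac{s-2}{s_1-2}\Big),\qquad \chi_2(r)=1-\lambda\big(2(r-R)\big), \]
so that $\chi_2=1$ for $r\le R$ and $\chi_2=0$ for $r\ge R+\frac12$. For $t\in[0,1]$ let $Q_t$ be the diffeomorphism of $\{s\ge s_1\}$ given by $Q_t(r,y)=(r,\psi_{t\chi_2(r)}(y))$ in $B$ and by the identity outside $B$. Define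
\[ g_t=dr^2+\varphi^2\,\psi_{t\chi(r)}^*\sigma\ \ \text{on }\{r\le R\},\qquad g_t=Q_t^*h\ \ \text{on }\{s\ge s_1\}, \]
where $\psi_{t\chi(r)}^*\sigma$ is a pullback on the sphere for fixed $r$. On the overlap $\chi=\chi_2=1$, and both formulas give $dr^2+\varphi^2\psi_t^*\sigma$. Thus $g_t$ is a smooth family of smooth metrics on $M$, $g_0=h$, and $g_t=h$ on $\{s\le2\}$. Figure~\ref{fig:zones} shows the zones.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[x=0.92cm,y=0.72cm,font=\small]
\draw[thick] (0,0)--(12.4,0);
\foreach \p/\q in {0/{$r=0$},2.2/{$s=0$},3.6/{$2$},6/{$s_1$},8.2/{$s_2$},9.5/{$s_2+1$},11.1/{$r=R$},12.4/{$R+1$}}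
 {\draw[dotted] (\p,0)--(\p,-4.2); \draw (\p,-0.1)--(\p,0.1) node[above]{\q};}
\foreach \p/\q/\y/\z in {0/9.5/-1/{$La(s)+s$},9.5/11.1/-1/{convex},11.1/12.4/-1/{$\sinh r$},
 0/3.6/-2/{$h$},3.6/6/-2/{twisting},6/12.4/-2/{$Q_t^*h$},
 0/2.2/-3/{harmonic},2.2/6/-3/{$|\tau(F)|\le T$},6/12.4/-3/{local isometry},
 0/2.2/-4/{$0$},2.2/6/-4/{$\Delta v\ge T+1$},6/8.2/-4/{$\Delta v\ge-\kappa/2$},8.2/12.4/-4/{constant}}
 {\draw[|-|] (\p,\y)--node[above,fill=white,inner sep=1pt,yshift=2pt]{\z}(\q,\y);}
\node at (-0.6,-1){$\varphi$}; \node at (-0.6,-2){$g_t$}; \node at (-0.6,-3){$F$}; \node at (-0.6,-4){$v$};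
\end{tikzpicture}
\caption{The radial zones of the ball $B$, not to scale, with $s=r-L$. The flat core is $s\le0$. The rows show the profile $\varphi$ of the target metric $h=dr^2+\varphi^2\sigma$, the domain metric $g_t$, the comparison map $F$ and the barrier $v$. The collar $0\le s\le s_2+1$ has width independent of the radius $L$ of the core.}
\label{fig:zones}
\end{figure}

The question requires the domain to be negatively curved, so we must control $g_t$ in the twisting zone. There the slices are spheres of size about $L$. At unit scale they look flat, and the twist looks like a constant-coefficient metric that varies with $s$ at rate about $1/s_1$, while the exponential growth of $a$ contributes curvature $-1$.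

\begin{lemma}\label{lem:curv}
One can fix $s_1\ge3$, depending only on $n$, $(\psi_\theta)$ and $\lambda$, such that for every $s_2$ there is $L_1$ with the following property. For $L\ge L_1$, the metric $h$ has curvature $\le-\frac14$ on $\{1\le s\le s_2+1\}$, and every $g_t$ has curvature $\le-\frac14$ on $\{2\le s\le s_1\}$. Consequently every $g_t$ is flat on the core and negatively curved off the core.
\end{lemma}

\begin{proof}
For $1\le s\le s_2+1$ we have $\varphi=La+s$ and $a=a'=a''\ge2$, so the quantities \eqref{eq:warp} are
\[ -\frac a{a+s/L}\qquad\text{and}\qquad\frac{L^{-2}-(a+L^{-1})^2}{(a+s/L)^2}. \]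
Both tend to $-1$ as $L\to\infty$, uniformly on this interval.

Now let $2\le s\le s_1$. Fix $y_*\in\mathbb S$ and a $\sigma$-orthonormal frame at $y_*$, and let $G_\theta(\zeta)$ be the matrix of $\psi_\theta^*\sigma$ in the normal coordinates $\zeta\mapsto\exp_{y_*}\zeta$, $|\zeta|\le1$. It is a positive definite matrix depending smoothly on $\theta$, $\zeta$ and the frame, which range over a compact set. In the magnified coordinates $z=L\zeta$, $|z|\le1$,
\[ g_t=ds^2+\big(a(s)+\tfrac sL\big)^2\,G_{t\chi}(z/L)_{ij}\,dz^idz^j . \]
For fixed $s_1$ this differs by $O(1/L)$ in $C^2$, uniformly in $s$, $t$ and the frame, from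
\[ \bar g=ds^2+(2/e)^2e^{2s}\,(P_s)_{ij}\,dz^idz^j,\qquad P_s=\hat P(\vartheta(s)),\quad \hat P(\theta)=G_\theta(0),\quad \vartheta(s)=t\lambda\Big(\frac{s-2}{s_1-2}\Big). \]
The slices of $\bar g$ are flat with constant coefficients. The shape operator is $A=I+E$ with $E=\frac12P^{-1}P'$; it does not depend on $z$, so it is parallel along the slices and \eqref{eq:sec} applies with $K_\gamma=0$. With $\Pi=\frac12\hat P^{-1}\partial_\theta\hat P$ we have $E=\vartheta'\,\Pi(\vartheta)$ and $E'=\vartheta''\,\Pi(\vartheta)+\vartheta'^2\,\partial_\theta\Pi(\vartheta)$, so
\[ |E|\le\frac{C}{s_1-2},\qquad|E'|\le\frac C{(s_1-2)^2}, \]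
with $C$ depending only on $n$, $(\psi_\theta)$ and $\lambda$. These bounds hold for operator norms taken with respect to the slice metric: such norms are unchanged by the scalar factor $(2/e)^2e^{2s}$, and $\hat P$ is bounded above and below. Choose $s_1$ so that $|E|,|E'|\le\frac1{10}$. Since $A$ is symmetric for the slice metric, orthonormal $Y,Z$ satisfy
\[ \langle(A'+A^2)Y,Y\rangle=|AY|^2+\langle E'Y,Y\rangle\ge\big(\tfrac9{10}\big)^2-\tfrac1{10},\qquad \langle AY,Y\rangle\langle AZ,Z\rangle-\langle AY,Z\rangle^2\ge\big(\tfrac9{10}\big)^2-\big(\tfrac1{10}\big)^2 . \]
By \eqref{eq:sec} all curvatures of $\bar g$ are $\le-\frac12$. Sectional curvature is a continuous function of the $2$-jet of the metric and of the plane, and with $s_1$ fixed the $2$-jets of $\bar g$ at $z=0$ lie in a compact set. So for large $L$ the curvatures of $g_t$ at $(s,y_*)$ are $\le-\frac14$.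

For the last claim, $g_t=h$ on $\{s\le2\}$, and on $\{s\ge s_1\}$ the map $Q_t$ is an isometry onto a region of $(M,h)$ off the core.
\end{proof}

\section{The harmonic map reverses orientation at the center}\label{sec:distance}

Fix $s_1$ as in Lemma~\ref{lem:curv}, and write $g=g_1$. All Laplacians and tension fields in this section refer to the domain metric $g$ and the target metric $h$.

\subsection{The comparison map}
Define $F:M\to M$ by
\[ F(x)=L\,H(x/L)\ \text{ on }C,\qquad F(r,y)=(r,\psi(y))\ \text{ on }\{L\le r\le R\},\qquad F=Q_1\ \text{ on }\{s\ge s_1\}. \]
The definitions agree on overlaps. The map $F$ is continuous, and it is smooth on $\{r\le L\}$ and on $\{s\ge0\}$ up to the boundary, with a crease along $\{r=L\}$. It maps $B$ to $B$ and $C$ to $C$, and it is the identity off $\{r<R+\frac12\}$. The straight-line homotopy in the coordinates $x=ry$ of $B$, extended by the constant homotopy, joins $\mathrm{id}$ to $F$ and preserves $B$. By Lemma~\ref{lem:lift}, the lift $\tilde F$ maps each lifted copy of $B$, and hence each lifted core, to itself.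

\begin{lemma}\label{lem:F}
There are constants $T,C_0,J$, depending only on $n,(\psi_\theta),a,\lambda,s_1$ and not on $s_2$, $L\ge1$, $R$ or $M$, such that:
\begin{enumerate}
\item[(a)] $\tau(F)=0$ on the open core and on $\{s\ge s_1\}$, and on the latter set $F$ is a local isometry;
\item[(b)] $|\tau(F)|\le T$ and $|\Delta s|\le C_0$ on $\{0<s\le s_1\}$;
\item[(c)] $\Delta s\ge0$ on $\{s\ge s_1,\ r\le R\}$;
\item[(d)] the one-sided radial derivatives satisfy $|\partial_r^+F-\partial_r^-F|\le J$ on $\{r=L\}$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) On the core both metrics are Euclidean and $F$ has harmonic components. On $\{s\ge s_1\}$ we have $g=F^*h$.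

(b), (c) Put $\sigma_s=\psi_{\chi}^*\sigma$, so that $g=ds^2+\varphi^2\sigma_s$ for $r\le R$. By \eqref{eq:laps},
\[ \Delta s=(n-1)\frac{\varphi'}\varphi+\tfrac12\operatorname{tr}\big(\sigma_s^{-1}\partial_s\sigma_s\big). \]
For $s\ge s_1$ the second term vanishes, which gives (c). For $0\le s\le s_1$ the second term is bounded independently of $L$, and
\[ 0\le\frac{\varphi'}\varphi=\frac{La'+1}{La+s}\le a'+1 \]
because $La+s\ge L\ge1$. This gives $C_0$. For the tension field use \eqref{eq:tension}. With Greek indices on the sphere, the Christoffel symbols of $h$ are $\Gamma^r_{\alpha\beta}=-\varphi\varphi'\sigma_{\alpha\beta}$, $\Gamma^\alpha_{r\beta}=(\varphi'/\varphi)\delta^\alpha_\beta$, and those of $\sigma$. The radial component of $\tau(F)$ is therefore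
\[ \Delta s-\frac{\varphi'}\varphi\operatorname{tr}_{\sigma_s}(\psi^*\sigma), \]
which is bounded. The components $\psi^\alpha$ do not depend on $s$, and $g$ has no $ds\,dy$ terms. Hence $\Delta\psi^\alpha=\varphi^{-2}\Delta_{\sigma_s}\psi^\alpha$, and the terms with $\Gamma^\alpha_{r\beta}$ are multiples of $g(\nabla s,\nabla\psi^\beta)=0$. So the tangential component is $\varphi^{-2}$ times the tension field of $\psi:(\mathbb S,\sigma_s)\to(\mathbb S,\sigma)$. Its $h$-length is $\varphi^{-1}\le1$ times the $\sigma$-length of that field, which is bounded because $\sigma_s$ lies in the compact family $\{\psi_\theta^*\sigma\}$.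

(d) At $(L,y)$, $\partial_r^+F$ is a unit vector and $\partial_r^-F=DH(y)y$. Take $J=1+\sup|DH|$.
\end{proof}

\subsection{The barrier}
Let $f:(M,g)\to(M,h)$ be a harmonic map homotopic to the identity, and put $\rho=d_{\tilde h}(\tilde F,\tilde f)$. Both lifts commute with deck transformations, so $\rho$ is a function on $M$. It fails to be subharmonic only at the crease and on $\{0<s<s_1\}$. We add a function $v(s)$ that compensates for both defects: its slope $w=v'$ jumps up by more than $J$ at the crease, and $\Delta v=w'+w\Delta s$ exceeds $T$ in the next zone. A function on a closed manifold cannot be subharmonic everywhere unless it is constant, so $v$ must then bend back. Negative curvature pays for this: where $F$ is an isometry, the curvature is $\le-\frac14$ and $\rho\ge1$, Lemma~\ref{lem:dist}(b) gives the gain $\kappa$, and we let $w$ decrease at rate at most $\kappa/2$.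

There are a smooth $w:[0,\infty)\to[0,\infty)$ and a number $s_2\ge s_1+1$ with
\[ w(0)=J+1,\quad w'= T+1+C_0w\ \text{ on }[0,s_1],\quad w'\ge-\tfrac\kappa2\ \text{ on }[s_1,\infty),\quad w=0\ \text{ on }[s_2,\infty). \]
Indeed, let $w_0$ be the positive increasing solution of $w_0'=T+1+C_0w_0$, $w_0(0)=J+1$, and put $w=w_0$ on $[0,s_1]$. On $[s_1,s_1+1]$ let $w'$ be $w_0'$ times a cutoff equal to $1$ near $s_1$ and to $0$ near $s_1+1$. On $[s_1+1,\infty)$ let $w'$ be a smooth function with values in $[-\frac\kappa2,0]$, compact support in $(s_1+1,\infty)$ and integral $-w(s_1+1)$. Let $s_2$ be the right end of this support. This fixes the parameter $s_2$; there is no circularity, because $T,C_0,J$ do not depend on $s_2$. Put $v=0$ on the core, $v=\int_0^sw$ for $0\le s\le s_2$, and $v=V:=\int_0^\infty w$ on $\{s\ge s_2\}$. Then $0\le v\le V$, and $v$ is continuous on $M$ and smooth off $\{r=L\}$. Put $D=1+V$; it does not depend on $L$, $R$ or $M$.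

\begin{lemma}\label{lem:bound}
Let $L\ge L_1$, with $L_1$ from Lemma~\ref{lem:curv}. Then every harmonic map $f:(M,g)\to(M,h)$ homotopic to the identity satisfies $d_{\tilde h}(\tilde F,\tilde f)\le D$.
\end{lemma}

\begin{proof}
Let $p$ be a maximum point of $u=\rho+v$. If $\rho(p)\le1$, then $\rho\le u\le u(p)\le1+V=D$. We show that a maximum point with $\rho(p)>1$ cannot exist. Near such a point off the crease, $u$ is smooth and Lemma~\ref{lem:dist} applies, so it suffices to show $\Delta u(p)>0$ or to move the maximum point to a place where a contradiction is already known.

\emph{Case 1: $r(p)=L$.} At a maximum, $\partial_r^+u(p)\le0\le\partial_r^-u(p)$. Since $f$ is smooth across the crease, its contribution to the jump cancels, and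
\[ \partial_r^+u-\partial_r^-u=\langle\nabla_1d,\partial_r^+\tilde F-\partial_r^-\tilde F\rangle+w(0)\ge-J+(J+1)=1 , \]
a contradiction.

\emph{Case 2: $0<s(p)\le s_1$.} Here $\Delta\rho\ge-T$ and $\Delta v=w'+w\Delta s\ge w'-C_0w=T+1$, so $\Delta u(p)\ge1$.

\emph{Case 3: $s_1\le s(p)\le s_2$.} The point $\tilde F(\tilde p)$ lies at level $s(p)$ of a lifted copy of $B$. Since $r$ is a distance function, $s$ changes by at most $1$ along the first unit-length piece of the geodesic to $\tilde f(\tilde p)$. So this piece lies in $\{s_1-1\le s\le s_2+1\}$, where the curvature of $h$ is $\le-\frac14$. By Lemma~\ref{lem:F}(a) and Lemma~\ref{lem:dist}(b), $\Delta\rho(p)\ge\kappa$. By Lemma~\ref{lem:F}(c) and $w\ge0$, $\Delta v\ge w'\ge-\frac\kappa2$. So $\Delta u(p)\ge\frac\kappa2$.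

\emph{Case 4: $p$ lies in $\Omega$, where $\Omega$ is the open core or $\{s>s_2\}$.} Both sets are connected, the second being the complement of a closed ball. On $\overline\Omega$ the function $v$ is constant, and on $\Omega$ we have $\tau(F)=0$. The set $\Sigma=\{x\in\Omega:u(x)=u(p)\}$ is closed in $\Omega$. At a point of $\Sigma$ we have $\rho=\rho(p)>1$, so $u$ is subharmonic nearby and attains its maximum there; by the strong maximum principle $u$ is locally constant. Thus $\Sigma$ is open, $\Sigma=\Omega$, and by continuity every point of $\partial\Omega$ is a maximum point of $u$ with $\rho>1$. This is Case~1 for the core and Case~3, at $s=s_2$, for the exterior.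
\end{proof}

The target $h$ has a flat region, so Proposition~\ref{prop:ESH} does not give uniqueness of $f$. This is why the statements of this section concern every harmonic map in the class.

\begin{proposition}\label{prop:jac}
For $L$ large, depending only on $n$ and the choices made so far, every harmonic map $f:(M,g_1)\to(M,h)$ homotopic to the identity has the following property. If $\tilde0$ is the center of a lifted core $\tilde C$, then $\tilde f(\tilde0)$ lies in the interior of $\tilde C$, and $\det D\tilde f(\tilde0)<0$ in the Euclidean coordinates of $\tilde C$.
\end{proposition}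

\begin{proof}
Let $L\ge L_1$ and $L>D/\eta$. For $x\in\tilde C$ with $|x|\le L/2$ we have $|\tilde F(x)|\le L(1-\eta)$, so by Lemma~\ref{lem:bound} the distance from $\tilde f(x)$ to $\tilde0$ is at most $L(1-\eta)+D<L$. Hence $\tilde f(x)$ lies in the interior of $\tilde C$. Since $\tilde C$ is convex, $\tilde h$-distances between its points are Euclidean distances. Both metrics are Euclidean on $\tilde C$, so $\Phi(z)=\tilde f(Lz)/L$, $|z|\le\frac12$, has harmonic components, and $|\Phi-H|\le D/L$. Formula \eqref{eq:poisson}, rescaled to the ball of radius $\frac12$, shows that a harmonic function $u$ on that ball satisfies $|\nabla u(0)|\le2n\sup|u|$. Applied to $\langle e,\Phi-H\rangle$ for unit vectors $e$, this gives $|D\Phi(0)-DH(0)|\le2nD/L$ in operator norm. By \eqref{eq:neg}, $\det D\tilde f(\tilde0)=\det D\Phi(0)<0$ for large $L$.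
\end{proof}

Fix such an $L$, then fix $R$ for which the profile $\varphi$ exists, and put $R_n=R+1$. No choice involved $M$. The injectivity radius enters only to give room for the ball $B$.

\section{Analytic metrics and the end of the proof}\label{sec:end}

The metrics $g_t$ are flat on the core and only smooth, while Theorem~\ref{thm:first} needs negative curvature and analyticity. The conclusion of Proposition~\ref{prop:jac} is an open condition, so we can approximate. Give $M$ the real-analytic structure of its hyperbolic metric, whose charts are local isometries to hyperbolic space, and take $C^j$ norms with respect to that metric.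

\begin{lemma}\label{lem:approx}
For each $j\ge1$ there is a $C^\infty$-continuous path $t\mapsto k^{(j)}_t$ of real-analytic negatively curved metrics on $M$ such that $k_t^{(j)}\to g_t$ in $C^\infty$, uniformly in $t$, as $j\to\infty$.
\end{lemma}

\begin{proof}
\emph{Negative curvature.} Nonpositive curvature is not an open condition, so we first bend the core by hand. Let $\zeta$ be smooth with $\zeta=r^3$ for $r\le L+1$ and $\zeta=0$ for $r\ge L+2$. Let $g_t^\varepsilon=dr^2+\varphi_\varepsilon^2\sigma$ on $\{s\le2\}$, with $\varphi_\varepsilon=\varphi+\varepsilon\zeta$, and $g_t^\varepsilon=g_t$ elsewhere. Then $g_t^\varepsilon-g_t=(2\varepsilon\varphi\zeta+\varepsilon^2\zeta^2)\sigma$ does not depend on $t$. On the core it equals $(2\varepsilon+\varepsilon^2r^2)\,r^4\sigma$ with $r^4\sigma=|x|^2|dx|^2-(x\cdot dx)^2$, so it is smooth at the center, and it tends to $0$ in $C^\infty$ as $\varepsilon\to0$. For small $\varepsilon>0$ all $g_t^\varepsilon$ are negatively curved. On $0<r\le L+1$ we have $\varphi_\varepsilon''\ge6\varepsilon r>0$ and $\varphi_\varepsilon'\ge1+3\varepsilon r^2>1$, so both quantities \eqref{eq:warp} are negative. As $r\to0$, where $\varphi_\varepsilon=r+\varepsilon r^3$,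 both tend to $-6\varepsilon$, which is therefore the curvature at the center. On $[L+1,L+2]$ the functions $\varphi$, $\varphi''$ and $\varphi'-1$ have positive lower bounds, so the same holds for $\varphi_\varepsilon$ when $\varepsilon$ is small. On $\{s\ge2\}$ use Lemma~\ref{lem:curv}.

\emph{Analyticity.} Let $\nabla^*\nabla$ be the rough Laplacian of the hyperbolic metric on symmetric $2$-tensors. It is elliptic, self-adjoint and nonnegative, with discrete spectrum and finite-dimensional eigenspaces. Its eigentensors are real-analytic, being solutions of an elliptic system with analytic coefficients. Let $P_\Lambda$ be the $L^2$-projection onto the span of the eigentensors with eigenvalue $\le\Lambda$. The norms $\|\omega\|_m=\|(1+\nabla^*\nabla)^{m/2}\omega\|_{L^2}$ are equivalent to the Sobolev norms, and expansion in eigentensors gives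
\[ \|\omega-P_\Lambda\omega\|_m\le(1+\Lambda)^{-1/2}\|\omega\|_{m+1}. \]
For fixed $\varepsilon$ the family $\{g_t^\varepsilon\}_{t\in[0,1]}$ is bounded in every $\|\cdot\|_m$, so by the Sobolev embedding theorem $P_\Lambda g^\varepsilon_t\to g_t^\varepsilon$ in every $C^j$, uniformly in $t$.

Given $j$, choose $\varepsilon_j>0$ such that all $g_t^{\varepsilon_j}$ are negatively curved and within $1/j$ of $g_t$ in $C^j$. Being a negatively curved metric is a $C^2$-open condition and the family $\{g_t^{\varepsilon_j}\}_t$ is compact. So there is $\Lambda_j$ such that for all $t$ the tensor $k_t^{(j)}=P_{\Lambda_j}g_t^{\varepsilon_j}$ is a negatively curved metric within $1/j$ of $g_t^{\varepsilon_j}$ in $C^j$. The path $t\mapsto k_t^{(j)}$ is continuous in a finite-dimensional space of analytic tensors, hence continuous into $C^\infty$.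
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:noninj}]
Let $f_t^{(j)}:(M,k_t^{(j)})\to(M,k_0^{(j)})$ be the unique harmonic map homotopic to the identity. Since $k_1^{(j)}\to g_1$ and $k_0^{(j)}\to g_0=h$, Proposition~\ref{prop:compact} gives a subsequence of $f_1^{(j)}$ converging in $C^\infty$ to a harmonic map $(M,g_1)\to(M,h)$ homotopic to the identity. By Lemma~\ref{lem:lift} the lifts converge, so by Proposition~\ref{prop:jac} there is $j$ such that $\tilde f_1^{(j)}(\tilde0)$ lies in the interior of $\tilde C$ and $\det D\tilde f_1^{(j)}(\tilde0)<0$ in the coordinates of $\tilde C$. Fix this $j$ and write $k_t=k_t^{(j)}$, $f_t=f_t^{(j)}$.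

We show that $f_1$ is not injective. Since $M$ need not be orientable, we use degree theory on $\tilde M\cong\mathbb R^n$, with a fixed orientation. Recall that a proper self-map of $\mathbb R^n$ extends to the one-point compactification and so has a degree, that the degree is invariant under proper homotopy, and that it equals the local degree at $x$ if $x$ is the only preimage of its image. The lifted homotopy from $\mathrm{id}$ to $\tilde f_1$ commutes with deck transformations, so its displacement is a continuous function on the compact space $M\times[0,1]$. The homotopy moves points a bounded distance and is therefore proper, and $\tilde f_1$ has degree $1$. Suppose that $f_1$ is injective. It is onto, so it is a homeomorphism, and then so is $\tilde f_1$. The local degree of $\tilde f_1$ at $\tilde0$ is then $1$. But $\tilde0$ and $\tilde f_1(\tilde0)$ lie in the same connected chart, the interior of $\tilde C$, in which the Jacobian determinant at $\tilde0$ is negative; so the local degree is $-1$. This contradiction proves the theorem, with the metrics $k_1$ and $k_0$.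
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Keep $k_t$ and $f_t$ from the previous proof. The identity of $(M,k_0)$ is harmonic, so $f_0=\mathrm{id}$ by uniqueness, and $f_1$ is not a diffeomorphism. Theorem~\ref{thm:first}, applied to the path $k_t$ on the domain and the constant path $k_0$ on the target, gives $t_*\in(0,1]$ such that
\[ f=f_{t_*}:(M,k_{t_*})\to(M,k_0) \]
is a homeomorphism and not a diffeomorphism. Both metrics are real-analytic and negatively curved. The map $f$ is real-analytic by Proposition~\ref{prop:analytic}, and it is the $C^\infty$-limit, as $t\uparrow t_*$, of the harmonic diffeomorphisms $f_t:(M,k_t)\to(M,k_0)$. Its differential is singular at some point $p$. If $f^{-1}$ were differentiable at $f(p)$, the chain rule applied to $f^{-1}\circ f=\mathrm{id}$ would make $df_p$ invertible.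
\end{proof}

\begin{remark}\label{rem:sing}
As in Example~\ref{ex:flat}, the singular set $Z=\{p: df_p\text{ is not invertible}\}$ of this map is thin. It is nonempty and is locally the zero set of the analytic Jacobian determinant. By Sard's theorem $f(Z)$ has measure zero, while $f$ is onto, so $Z\ne M$; since $M$ is connected, analytic continuation shows that $Z$ is nowhere dense. Hence $f^{-1}$ is real-analytic off the closed null set $f(Z)$ and is not differentiable at any point of $f(Z)$.
\end{remark}

\begin{thebibliography}{9}

\bibitem{Borel} Borel, 1963.

\bibitem{Kasilingam} Ramesh Kasilingam, \emph{Smooth and PL-Rigidity Problems on Locally Symmetric Spaces}, arXiv:1510.04140 (2015).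

\bibitem{Lojasiewicz} \L ojasiewicz, 1964.

\bibitem{Morrey} Morrey, 1958.

\bibitem{Sampson} Sampson, 1978.

\bibitem{SchoenYau} Schoen and Yau, Invent. Math. 44 (1978).

\bibitem{Sullivan} Sullivan, \emph{Combinatorial invariants of analytic spaces}, LNM 192, 1971.

\end{thebibliography}
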